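# Locked pairs: a counterexample and a corrected characterization for Moore products of a three-state forest automaton

## 1. A map on three points that fixes two of them

Take the three-element meet semilattice $\{u,v,\bot\}$ with $u\wedge v=\bot$ and $\bot$ least. Let two unary operations $a,b$ act on it. Both fix $u$ and $v$, and they differ only at the bottom:
$$a\bot=v,\qquad b\bot=u .$$
Now compose operations and meets with constants into one map,
$$p(z)=u\wedge b(v\wedge az),$$
and follow two points through it, one operation at a time:
$$u\ \xrightarrow{\,a\,}\ u\ \xrightarrow{\,v\wedge\,}\ \bot\ \xrightarrow{\,b\,}\ u\ \xrightarrow{\,u\wedge\,}\ u,\qquad\qquad \bot\ \xrightarrow{\,a\,}\ v\ \xrightarrow{\,v\wedge\,}\ v\ \xrightarrow{\,b\,}\ v\ \xrightarrow{\,u\wedge\,}\ \bot .$$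

So $p$ fixes both $u$ and $\bot$, although $\bot<u$. Moreover the lower fixed point $\bot=u\wedge v$ is an expression in the upper fixed point $u$ and the constants $u,v$ used in $p$. We shall say that $p$ *locks* the pair $(u,\bot)$.

What is this for? There is a class of finite automata on forests, built from one three-state automaton $\mathrm{AF}$ by products, subautomata, quotients and renamings. A list of properties is necessary for membership, and it was conjectured to be sufficient. We shall see that locked pairs never occur in members of the class, that the three points above sit inside an automaton with all the listed properties, and that "no locked pairs" is the only thing missing from the list.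

## 2. Forest automata and the class generated by AF

All automata and alphabets are finite.

**Definition (forest automaton).** A forest automaton is a tuple $A=(Q,\Sigma,+,0,\cdot)$ where $Q$ is a finite set of states, $(Q,+,0)$ is a monoid, and every letter $a\in\Sigma$ acts as a map $p\mapsto a\cdot p=ap$ on $Q$. A forest over $\Sigma$ has a value in $A$: the empty forest has value $0$, a tree $a(s)$ has value $a\cdot v(s)$, and $s+t$ has value $v(s)+v(t)$.

**Definition (AF).** The automaton $\mathrm{AF}$ over $\{\mathsf a,\mathsf b\}$ has states $\{0,1,2\}$, operation $x+y=\min(x,y)$ for $0<1<2$ (so the neutral element is $2$), and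
$$\mathsf a\cdot 0=\mathsf a\cdot 2=0,\quad \mathsf a\cdot 1=1,\qquad \mathsf b\cdot x=1\ \text{ for all }x .$$

For example, write $\mathsf a$ also for the one-node tree. The forest $\mathsf a(\mathsf b)+\mathsf a$ has value $\min(\mathsf a\cdot(\mathsf b\cdot 2),\mathsf a\cdot 2)=\min(1,0)=0$. In general a nonempty forest has value $1$ exactly when every path from a root to a leaf meets the label $\mathsf b$. This is an induction: a leaf $\mathsf a$ has value $0$, a tree $\mathsf b(s)$ has value $1$, a tree $\mathsf a(s)$ with $s\neq\emptyset$ has the value of $s$, and $+$ is the minimum.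

**Definition (properties).** Let $A$ be a forest automaton.

- $A$ is connected if $Q$ is generated from $0$ by $+$ and the letters, that is, every state is the value of a forest. It is nontrivial if $|Q|>1$. The connected part $A^c$ is the subautomaton generated by $0$.
- $A$ is a semilattice automaton if $+$ is commutative and idempotent. Then $x\le y\iff x+y=x$ is an order in which $+$ is the meet, $0$ is greatest, and there is a least element $\bot_A$.
- $A$ is letter idempotent if $a(ap)=ap$ always, and positive if $0$ is never of the form $ap$.
- The core of $A$ is the set of all sums of one or more states of the form $ap$. For connected $A$ it is the set of values of nonempty forests.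

The core of $\mathrm{AF}$ is $\{0,1\}$. On a core of a semilattice automaton I write $\wedge$ for $+$.

**Definition (constructions).** A subautomaton is a subset containing $0$ and closed under $+$ and letters. A congruence is an equivalence relation compatible with $+$ and letters; it gives a quotient, or homomorphic image. The renaming of $A$ along $h:\Delta\to\Sigma$ has the same monoid and $d\cdot p=h(d)\cdot p$ for $d\in\Delta$. If $A$ has states $Q$ and alphabet $\Sigma$, $B$ has states $Q'$ and alphabet $\Delta$, and $\alpha:\Sigma\times Q\to\Delta$ is any function (the control), then the Moore product $A\times_\alpha B$ has alphabet $\Sigma$, states $Q\times Q'$, componentwise $+$ with neutral element $(0,0)$, and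
$$a\cdot(p,p')=(ap,\ \alpha(a,ap)\cdot p') .$$

So the second factor reads a letter that depends on the input letter and on the *new* state of the first factor.

Examples. In $\mathrm{AF}$ the partition $\{0,1\},\{2\}$ is a congruence; its quotient has two states, and every letter sends both to the class $\{0,1\}$. Renaming $\mathrm{AF}$ along $\{c\}\to\{\mathsf a,\mathsf b\}$, $c\mapsto \mathsf a$, gives an automaton that is not connected: its connected part is $\{2,0\}$.

For a Moore product, let $M$ be the connected part of $\mathrm{AF}\times_\alpha\mathrm{AF}$ with $\alpha(\mathsf a,0)=\mathsf b$ and $\alpha=\mathsf a$ in all other cases. Then $\mathsf a\cdot(2,2)=(0,\mathsf b\cdot 2)=(0,1)$ and $\mathsf b\cdot(2,2)=(1,\mathsf a\cdot 2)=(1,0)$. Put $v=(0,1)$, $u=(1,0)$, $\bot=u+v=(0,0)$, $t=(1,1)$. Computing in the same way,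
$$\mathsf au=u,\ \ \mathsf av=v,\ \ \mathsf a\bot=v,\ \ \mathsf at=t,\qquad \mathsf bu=u,\ \ \mathsf bv=t,\ \ \mathsf b\bot=u,\ \ \mathsf bt=t ,$$
so $M$ has the five states $(2,2),u,v,\bot,t$. This is almost the picture of Section 1; the one difference among $u,v,\bot$ is $\mathsf bv=t$ instead of $v$. The analogous map sends $\bot$ to $u\wedge \mathsf b(v\wedge \mathsf a\bot)=u\wedge \mathsf bv=u\wedge t=u$. The second fixed point is gone.

**Definition (the class).** $\langle\mathrm{AF}\rangle_M$ is the least class of finite forest automata containing $\mathrm{AF}$ and closed under Moore products, subautomata, homomorphic images and renamings.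

**Definition (K).** A forest automaton with core $C$ satisfies (K) if it is a positive, letter idempotent semilattice automaton with $a\cdot 0=a\cdot\bot_A$ for every letter $a$, and for all letters $a$ and all $x,y\in C$:
$$x\le ax,\qquad\text{and}\qquad x\le y\le ax\ \Rightarrow\ ay=ax .$$

It is a known fact, to be recalled and checked in Section 5, that every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ satisfies (K). The conjecture, from Kitti Gelle and Szabolcs Ivan, "Algebraic Characterization of Forest Logics", arXiv:1506.03843 (2015), is the converse direction as well: *a nontrivial connected forest automaton belongs to $\langle\mathrm{AF}\rangle_M$ if and only if it satisfies* (K).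

## 3. The conjecture on cores with at most three elements

Let $A$ be nontrivial and connected with (K), and let $C$ be its core. If a sum of states is $0$, then each summand is $\ge 0$, hence equal to $0$; so by positivity $0\notin C$. By connectedness $Q=C\cup\{0\}$. Since $A$ is nontrivial, there is at least one letter, and $\bot:=\bot_A\in C$.

*One letter $a$.* Since $a(a0)=a0$ and $a0+a0=a0$, we get $C=\{a0\}$. This is included in the next case.

*$|C|=1$.* Then $Q=\{0,\bot\}$ and $ap=\bot$ always. This is a renaming of the two-state quotient of $\mathrm{AF}$ described above, so $A$ is a member.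

*$|C|=2$.* Then $C=\{\bot<c\}$. For each letter $a$, $ac=c$ since $c\le ac$, and $a0=a\bot\in\{\bot,c\}$. If $a\bot=\bot$, then $a$ acts on $\bot,c,0$ as $\mathsf a$ acts on $0,1,2$; if $a\bot=c$, it acts as $\mathsf b$. So $A$ is a renaming of $\mathrm{AF}$, again a member.

*$|C|=3$, not a chain.* Here something new happens.

**Lemma 1.** Let $A$ be connected with (K) and let $C$ have three elements and not be a chain. Then $C=\{u,v,\bot\}$ with $u\wedge v=\bot$, every letter fixes $u$ and $v$, and there are letters $a,b$ with $a\bot=a0=v$ and $b\bot=b0=u$.

*Proof.* Besides $\bot$ there are two incomparable elements $u,v$, and $u\wedge v$ can only be $\bot$. Since $u\le au\in C$ and $u$ is maximal in $C$, every letter fixes $u$, and likewise $v$. The set $Q\setminus\{u\}$ contains $0$. It is closed under $+$, because the only state other than $u$ that is $\ge u$ is $0$. As $A$ is connected, this proper subset is not a subautomaton, so $bz=u$ for some letter $b$ and some $z\ne u$. If $z\in C$, then $z\le bz=u$, so $z=\bot$; otherwise $z=0$. As $b0=b\bot$, in both cases $b\bot=b0=u$. The argument for $v$ is the same. $\square$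

So the smallest non-chain case always contains the picture of Section 1. Let $A_0$ be the smallest version: states $\{0,u,v,\bot\}$, alphabet $\{a,b\}$, $+$ commutative and idempotent with neutral element $0$, $u+v=\bot$, $\bot+z=\bot$, and
$$a0=a\bot=av=v,\quad au=u;\qquad b0=b\bot=bu=u,\quad bv=v .$$

$A_0$ is nontrivial and connected ($a0=v$, $b0=u$, $u+v=\bot$) and satisfies (K). Indeed it is a semilattice automaton; letter values lie in $\{u,v\}$, so it is positive, and since both letters fix $u$ and $v$ it is letter idempotent; $a0=a\bot$ and $b0=b\bot$; and $x\le ax,bx$ on $C=\{u,v,\bot\}$. For the implication, let $x\le y\le cx$ with $c$ a letter. If $x\in\{u,v\}$, then $cx=x$, so $y=x$. If $x=\bot$ and $c=a$, then $y\in\{\bot,v\}$ and $ay=v=a\bot$; the case $c=b$ is symmetric.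

## 4. Translations, locked pairs, and the statements

Let $C$ be the core of a semilattice automaton $A$. It is closed under $\wedge$ and letters.

**Definition (translation).** A translation is a composition, possibly empty, of maps $z\mapsto az$ ($a\in\Sigma$) and $z\mapsto z\wedge c$ ($c\in C$) on $C$. Whenever a translation is mentioned, such a presentation is fixed, and the elements $c$ occurring in it are its parameters. The translations form a monoid $\mathcal P$; we write $qp$ for "first $p$, then $q$", with the concatenated presentation, so the parameters of $qp$ are those of $q$ and those of $p$. For $S\subseteq C$, $\langle S\rangle$ is the closure of $S$ under $\wedge$ and all letters.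

Two facts are immediate. If $p$ has parameter set $S$, then $p(z)\in\langle S\cup\{z\}\rangle$. And a translation maps pairs related by a congruence of $(C;\wedge,\Sigma)$ to related pairs.

**Definition (locked pair).** A translation $p$ with parameter set $S$ locks the pair $(x,y)$ if $p(x)=x$, $p(y)=y$, $y<x$ and $y\in\langle S\cup\{x\}\rangle$.

**Definition (condition $(\ast)$).** If $p$ is a translation with set of parameters $S$, and $x,y\in C$ satisfy $p(x)=x$, $p(y)=y$, $y\le x$ and $y\in\langle S\cup\{x\}\rangle$, then $x=y$. In other words: no pair is locked.

The clause $y\in\langle S\cup\{x\}\rangle$ cannot be dropped: in $\mathrm{AF}$ the identity fixes $0<1$. It has no parameters, and $\langle\{1\}\rangle=\{1\}$, so it locks nothing. In $A_0$, by Section 1, $p(z)=u\wedge b(v\wedge az)$ locks $(u,\bot)$.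

Here is what we shall prove.

**Proposition 1.** Every nontrivial connected $A\in\langle\mathrm{AF}\rangle_M$ satisfies $(\ast)$.

**Theorem 1.** $A_0$ is nontrivial and connected and has all properties (K), but $A_0\notin\langle\mathrm{AF}\rangle_M$. So the conjecture is false.

**Theorem 2.** A nontrivial connected automaton $A$ belongs to $\langle\mathrm{AF}\rangle_M$ if and only if it satisfies (K) and $(\ast)$.

**Corollary 1.** It is decidable whether a given finite connected automaton belongs to $\langle\mathrm{AF}\rangle_M$. Moreover, for a nontrivial connected member with core $C$, the construction below uses at most $|C|-1$ factors $\mathrm{AF}$ over a two-state base automaton.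

**Corollary 2.** (i) If the core is a chain, the conjecture is true: (K) implies membership. (ii) A connected 4-state automaton satisfying (K) is in $\langle\mathrm{AF}\rangle_M$ if and only if its core is a chain. There is no counterexample with fewer than 4 states or fewer than 2 letters.

Theorem 1 follows at once from Proposition 1, since everything else about $A_0$ has been checked.

## 5. Triangular automata

To prove that something never happens in $\langle\mathrm{AF}\rangle_M$ we need a normal form for its members. Unfolding Moore products of copies of $\mathrm{AF}$ gives strings of bits in which each bit is controlled by the earlier ones.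

**Definition (triangular automaton).** A triangular automaton $T$ over $\Sigma$ is given by $n\ge 0$ and functions $f_i^a:\{0,1\}^{i-1}\to\{0,1\}$ for $a\in\Sigma$, $1\le i\le n$. Its states are $\{0,1\}^n\cup\{*\}$; $*$ is neutral; $+$ is the componentwise minimum on $\{0,1\}^n$; $a\cdot v=w$ where
$$w_i=\max\bigl(v_i,\ f_i^a(w_1,\dots,w_{i-1})\bigr);$$
and $a\cdot *=a\cdot(0,\dots,0)$.

So letters never lower a bit, meets never raise one, and the decision to raise bit $i$ sees only the new values of the earlier bits. The automaton $M$ of Section 2 is the connected part of a triangular automaton with $n=2$, $f_1^{\mathsf a}=0$, $f_1^{\mathsf b}=1$, $f_2^{\mathsf a}(w_1)=1-w_1$, $f_2^{\mathsf b}=0$, and $*$ in the role of $(2,2)$.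

**Lemma 2.** For every $A\in\langle\mathrm{AF}\rangle_M$ over $\Sigma$, $A^c$ is a homomorphic image of $T^c$ for some triangular $T$ over $\Sigma$.

*Proof.* Let $\mathcal K$ be the class of automata with this property. We show that $\mathcal K$ contains $\mathrm{AF}$ and is closed under the four constructions. We use that a homomorphism maps the connected part onto the connected part of its target, since it maps neutral element to neutral element and commutes with the generating operations.

*AF.* It is triangular with $n=1$, $*=2$, $f_1^{\mathsf a}=0$, $f_1^{\mathsf b}=1$: indeed $\max(v,0)=v$, $\max(v,1)=1$, $\mathsf a2=\mathsf a0=0$, $\mathsf b2=\mathsf b0=1$.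

*Subautomata.* A subautomaton contains $0$ and is closed under the operations, so it has the same connected part.

*Homomorphic images.* Compose $T^c\to A^c$ with the restriction to $A^c$ of the homomorphism.

*Renaming along $h:\Delta\to\Sigma$.* Let $\varphi:T^c\to A^c$ be onto. The renamed $T$ is triangular, with functions $f_i^{h(d)}$. Its connected part is contained in $T^c$, and $\varphi$ is a homomorphism for the renamed actions, so it maps the connected part of the renamed $T$ onto that of the renamed $A$.

*Moore product $A\times_\alpha B$.* Let $\varphi:T^c\to A^c$ and $\psi:T'^c\to B^c$ be onto, with $T,T'$ of lengths $n,m$. Write $f_i^{T',\delta}$ for the functions of $T'$. Let $R$ be the triangular automaton over $\Sigma$ of length $n+m$ whose first $n$ functions are those of $T$ and whose last $m$ are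
$$f_{n+i}^a(w)=f_i^{T',\delta}(w_{n+1},\dots,w_{n+i-1}),\qquad \delta=\alpha\bigl(a,\varphi(w_1\dots w_n)\bigr)\quad\text{if }w_1\dots w_n\in T^c,$$
and $0$ otherwise. Let
$$X=\{*\}\cup\{ts:\ t\in T^c\setminus\{*\},\ s\in T'^c\setminus\{*\}\}.$$
In $R$ we have $a\cdot ts=(at)(\delta s)$ with $\delta=\alpha(a,\varphi(at))$: the first $n$ bits of the new state are $at\in T^c$, and they are what the last $m$ functions consult. Also $a\cdot *=a\cdot(0,\dots,0)=(a*)(\delta *)$ with $\delta=\alpha(a,\varphi(a*))$, since $a\cdot 0^n=a*$ in $T$ and $\delta\cdot0^m=\delta *$ in $T'$. In a triangular automaton neither a letter value nor a sum of states other than $*$ is ever $*$. So $X$ is closed under letters and sums; it is a subautomaton of $R$, and hence $R^c\subseteq X$.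

Define $\chi:X\to A\times_\alpha B$ by $*\mapsto(0,0)$, $ts\mapsto(\varphi(t),\psi(s))$. It preserves $+$, and
$$\chi(a\cdot ts)=(\varphi(at),\psi(\delta s))=(a\varphi(t),\ \delta\,\psi(s)),\qquad \delta=\alpha(a,a\varphi(t)),$$
which is $a\cdot\chi(ts)$; similarly $\chi(a\cdot *)=(a0,\alpha(a,a0)\cdot 0)=a\cdot\chi(*)$. So $\chi$ is a homomorphism and maps $R^c$ onto $(A\times_\alpha B)^c$. $\square$

The normal form also lets us check the known facts. We need one lifting argument, which will be used again in Section 8.

**Lemma 3.** Let $\varphi:D\to D'$ be an onto map between meet semilattices on which $\Sigma$ acts, preserving $\wedge$ and letters. If $x\le ax$ and $x\le y\le ax\Rightarrow ay=ax$ hold in $D$, then they hold in $D'$.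

*Proof.* The first is clear, as $\varphi$ preserves order. Let $\bar x\le\bar y\le a\bar x$ in $D'$, and pick $x,y\in D$ above $\bar x,\bar y$. Put $x_1=x\wedge y$ and $y_1=y\wedge ax_1$. Then $\varphi(x_1)=\bar x\wedge\bar y=\bar x$ and $\varphi(y_1)=\bar y\wedge a\bar x=\bar y$. Since $x_1\le y$ and $x_1\le ax_1$, we have $x_1\le y_1\le ax_1$. So $ay_1=ax_1$, and applying $\varphi$ gives $a\bar y=a\bar x$. $\square$

**Known facts.** Every nontrivial connected $A\in\langle\mathrm{AF}\rangle_M$ satisfies (K).

*Check.* Let $\varphi:T^c\to A$ be onto as in Lemma 2, let $B=T^c\setminus\{*\}$ (the set of values of nonempty forests), and let $C=\varphi(B)$, the core of $A$. For $x\in\{0,1\}^n$ clearly $x\le ax$. If $x\le y\le ax=w$, then $ay=w$, by induction on the bits: if the first $i-1$ bits of $ay$ are those of $w$, then bit $i$ of $ay$ is $\max(y_i,f)$ and $w_i=\max(x_i,f)$ with the same $f=f_i^a(w_1,\dots,w_{i-1})$. If $f=1$, both are $1$; if $f=0$, then $w_i=x_i\le y_i\le w_i$. So the two core conditions hold in $B$, and by Lemma 3 in $C$. Taking $y=ax$ gives $a(ax)=ax$ on $\{0,1\}^n$, and $a(a*)=a*$ since $a*=a0^n$; so $A$ is letter idempotent.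 It is a semilattice automaton because $T$ is.

As $A$ is nontrivial, $B\neq\emptyset$; let $o\in B$ be the meet of all elements of $B$. Then $0^n\le o\le a*=a0^n$, so $ao=a0^n=a*$. Since $\varphi(o)=\bot_A$, we get $a\bot_A=a0$.

Finally suppose $0=ap$ in $A$. Then $0=\varphi(Z)$ for some $Z\in B$. For every letter $c$, $c0=\varphi(cZ)\ge\varphi(Z)=0$, so $c0=0$. Then $\{0\}$ is a subautomaton and $A$ is trivial, a contradiction. So $A$ is positive. $\square$

## 6. Members have no locked pairs

Let us first see why one bit cannot lock. On $\{0,1\}$, let a translation $p$ built from constant-control letters and meets fix $1$ and $0$. If some parameter is $0$, then right after that meet the bit is $0$, whatever $z$ was, so $p$ is constant, which is impossible. So all parameters are $1$. But then everything in $\langle S\cup\{1\}\rangle$ is $1$, because letters never lower a bit, and $0$ is not in it.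

With several bits, the raising of bit $l$ depends on earlier bits, which may differ along the two trajectories. The way around this is to repair the bits one at a time, from left to right, by iterating.

*Proof of Proposition 1.* Take $\varphi:T^c\to A$ onto, $B=T^c\setminus\{*\}\subseteq\{0,1\}^n$, $\varphi(B)=C$. Let $p,S,x,y$ be as in $(\ast)$.

**Step 1 (lift the fixed point $x$).** *We want a fixed point upstairs over $x$.* For each $c\in S$ choose $\tilde c\in B$ with $\varphi(\tilde c)=c$, and let $\tilde p$ be the corresponding translation of $B$. As $p(x)=x$, $\tilde p$ maps the finite nonempty set $B\cap\varphi^{-1}(x)$ into itself. So there are $X\in B$ and $k\ge 1$ with $\varphi(X)=x$ and $\tilde p^k(X)=X$. Put $P=\tilde p^k$; its parameters are the $\tilde c$.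

**Step 2 (lift $y$ below $X$).** *We want a point over $y$ that is built from $X$ and the $\tilde c$.* Write $y=\tau(x,c_1,c_2,\dots)$ with a term $\tau$ in $\wedge$ and letters and $c_i\in S$. Put
$$Y=\tau(X,\tilde c_1,\tilde c_2,\dots)\wedge X,\qquad g(Z)=P(Z)\wedge X .$$
Then $\varphi(Y)=y\wedge x=y$. Since $p^k(y)\wedge x=y$, also $\varphi(g^j(Y))=y$ for all $j\ge0$.

**Step 3 (repair the bits).** *We show that iterating $g$ turns $Y$ into $X$.* Claim: for $0\le l\le n$ and all $j\ge l$, $g^j(Y)$ and $X$ agree in the first $l$ bits.

Induct on $l$; the case $l=0$ is trivial. Let $l\ge 1$. For $j\ge l$ the first $l-1$ bits agree by induction, so only bit $l$ matters. If $X_l=0$, then $Y_l=0$ and $g(Z)_l=0$ for all $Z$, so bit $l$ agrees. Let $X_l=1$, and write $P=\sigma_r\cdots\sigma_1$ with each $\sigma_t$ a letter or a meet with some $\tilde c$.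

*Case (i): all parameters $\tilde c$ have bit $l$ equal to $1$.* Then $Y$ is built by letters and meets from elements whose bit $l$ is $1$. Letters never lower a bit, so $Y_l=1$. For the same reason $P(Z)_l\ge Z_l$ for all $Z$, hence $g(Z)_l\ge Z_l$, and $g^j(Y)_l=1$ for all $j$. This is the place where $y\in\langle S\cup\{x\}\rangle$ is used.

*Case (ii): some parameter has bit $l$ equal to $0$.* Let $X=X^0,X^1,\dots,X^r=X$ be the trajectory of $X$ under $\sigma_1,\dots,\sigma_r$. After the meet with that parameter, $X^t_l=0$, with $t\ge1$; but $X^r_l=1$. Let $t^*<r$ be the last index with $X^{t^*}_l=0$. Then $\sigma_{t^*+1}$ raises bit $l$ on this trajectory, so it is a letter $a$ with $f_l^a$ equal to $1$ on the first $l-1$ bits of $X^{t^*+1}$. All later meets have parameters with bit $l$ equal to $1$, because $X_l^t=1$ for $t>t^*$. Now let $Z$ agree with $X$ in the first $l-1$ bits. The first $l-1$ bits after a step depend only on the first $l-1$ bits before it, so the trajectories of $Z$ and $X$ agree in these bits at every step. Hence the trajectory of $Z$ has bit $l$ equal to $1$ after step $t^*+1$, and it stays $1$: later letters do not lower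 it and later meets have bit $1$. So $P(Z)_l=1=g(Z)_l$. Apply this to $Z=g^{j-1}(Y)$ with $j\ge l$; it agrees with $X$ in the first $l-1$ bits since $j-1\ge l-1$. This proves the claim.

With $l=j=n$ we get $g^n(Y)=X$. Applying $\varphi$ gives $y=x$. $\square$

This proves Theorem 1: $A_0$ satisfies (K) by Section 3, $p(z)=u\wedge b(v\wedge az)$ locks $(u,\bot)$, and so $A_0\notin\langle\mathrm{AF}\rangle_M$. It also gives necessity in Theorem 2. The rest is about sufficiency.

## 7. Peeling off one bit, and the class with three elements

Let $A$ be nontrivial and connected with (K), with core $C$ and $Q=C\cup\{0\}$. The natural plan for building $A$ from copies of $\mathrm{AF}$ is induction on $|C|$: take a minimal congruence $\Theta$ of $(C;\wedge,\Sigma)$ other than equality, build $A/\Theta$ by induction, and let one more factor $\mathrm{AF}$ remember which element of its $\Theta$-class the current state is.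

With (K) alone, this stops at $A_0$. Every congruence of the core $\{u,v,\bot\}$ other than equality is the full relation: if $u\sim\bot$, applying $a$ gives $u\sim v$; if $v\sim\bot$, applying $b$ gives $v\sim u$, and meeting this with $u$ gives $u\sim\bot$; if $u\sim v$, meeting with $u$ gives $u\sim\bot$. In each case all three are equivalent. So $\Theta$ has a single class with three elements, while one bit has two values. Precisely: the core of the connected part of any $(A_0/\Theta)\times_\alpha\mathrm{AF}$ consists of pairs whose first entry is the core class and whose second is $0$ or $1$, so it has at most two elements. A homomorphism onto the connected $A_0$ would map this core onto a three-element core, which is impossible.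

So two things must come from $(\ast)$: that the classes of $\Theta$ have at most two elements, and that a bit telling these two apart can be controlled by the letter and the *new class* alone. For the first we shrink $C$ by a translation to a small image $U$ on which $\Theta$ consists of exactly one pair $y<x$. Every other pair is then moved back to this pair, and each configuration we want to exclude becomes a locked pair $(x,y)$.

From now on $A$ satisfies (K) and $(\ast)$, and we induct on $|C|$. The case $|C|=1$ was done in Section 3. Let $|C|>1$, and let $\Theta$ be a minimal congruence $\ne$ equality of $(C;\wedge,\Sigma)$. Adding the singleton class $\{0\}$ gives a congruence of $A$, also called $\Theta$: $0$ is neutral and is related only to itself.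

## 8. The conditions pass to $A/\Theta$

**Step 4.** *For the induction we need (K) and $(\ast)$ for $A/\Theta$.* This automaton is connected and nontrivial, since $\{0\}$ is a class of its own; its core is $C/\Theta$. Positivity, letter idempotence, the semilattice laws and $a[0]=a[\bot]$ are inherited, with $[\bot]$ least. The two core conditions pass to $C/\Theta$ by Lemma 3.

For $(\ast)$, let $\bar p,\bar S,\bar x,\bar y$ satisfy its hypotheses in $C/\Theta$. Lift each parameter to $C$, giving a set $S$ and a translation $p$ with parameters $S$. As $p(\bar x)\subseteq\bar x$, there are $x\in\bar x$ and $k\ge1$ with $p^k(x)=x$. Evaluate a term for $\bar y$ on $S\cup\{x\}$ and take the meet with $x$: this gives $y_0\in\langle S\cup\{x\}\rangle$ with $y_0\in\bar y\wedge\bar x=\bar y$ and $y_0\le x$. Let $g(z)=p^k(z)\wedge x$. Then $g(x)=x$, and $g$ maps $\bar y$ into itself. So $g^j(y_0)\in\bar y$ for all $j$, and by finiteness some $y=g^j(y_0)$ satisfies $g^{k'}(y)=y$ with $k'\ge1$. Moreover $y\le x$ and $y\in\langle S\cup\{x\}\rangle$, and the parameters of $g^{k'}$ are $S\cup\{x\}$. Applying $(\ast)$ to $g^{k'}$ gives $x=y$, so $\bar x=\bar y$.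

Since $|C/\Theta|<|C|$, by induction $A/\Theta\in\langle\mathrm{AF}\rangle_M$. It remains to show that $A$ is a homomorphic image of a subautomaton of some $(A/\Theta)\times_\alpha\mathrm{AF}$.

## 9. A smallest image on which $\Theta$ is one pair

**Step 5 (separating related pairs).** *We need a supply of translations that keep related elements apart.* Recall Mal'cev's description: the congruence generated by $(s,t)$ is the equivalence relation $\mathcal E$ generated by $\{(p(s),p(t)):p\in\mathcal P\}$. Indeed $\mathcal E$ contains $(s,t)$ and lies in every congruence containing $(s,t)$. Composing with one more letter or one more meet shows that $\mathcal E$ is preserved by letters and by $z\mapsto z\wedge c$; and if $z_1\mathrel{\mathcal E}z_1'$, $z_2\mathrel{\mathcal E}z_2'$, then $z_1\wedge z_2\mathrel{\mathcal E}z_1'\wedge z_2\mathrel{\mathcal E}z_1'\wedge z_2'$.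

Say that $p\in\mathcal P$ collapses if $p(s)=p(t)$ for all $(s,t)\in\Theta$. As $\Theta$ is minimal, every $(s,t)\in\Theta$ with $s\neq t$ generates $\Theta$.

**(1)** *If $e\in\mathcal P$ does not collapse and $(s,t)\in\Theta$, $s\ne t$, then $eq(s)\ne eq(t)$ for some $q\in\mathcal P$.* Otherwise the kernel of $e$ contains all $(q(s),q(t))$, hence the equivalence relation they generate, which is $\Theta$; so $e$ collapses.

**Step 6 (an idempotent $e$ with a small image that has a greatest element).** *We want a translation $e$ that is the identity on its image $U$, with $|U|$ as small as possible and with a top in $U$.* The identity does not collapse. Choose a non-collapsing $e_0\in\mathcal P$ with $|e_0(C)|$ minimal, and put $U_0=e_0(C)$. Take $(s,t)\in\Theta$ with $d:=e_0(s)\ne d':=e_0(t)$; then $(d,d')\in\Theta$. By (1) there is $q$ with $e_0q(d)\neq e_0q(d')$. So $e_0qe_0$ does not collapse, and its image lies in $U_0$; by minimality its image is $U_0$, that is, $e_0q$ permutes $U_0$. Hence some power $e_1=(e_0q)^k$, $k\ge1$, is the identity on $U_0$, and $e_1(C)=U_0$.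

For $m\in U_0$ let $h_m(z)=e_1(z\wedge m)$. Then $h_d(d)=d$, $h_{d'}(d')=d'$ and $h_d(d')=e_1(d\wedge d')=h_{d'}(d)$. This common value is not both $d$ and $d'$. After possibly interchanging $d$ and $d'$ we have $h_d(d')\ne d=h_d(d)$. Then $h_de_1$ does not collapse, because it separates $d$ and $d'$; its image lies in $U_0$, so by minimality $h_d$ permutes $U_0$. Let $h_d^k=\mathrm{id}$ on $U_0$ for some $k\ge1$ and put
$$e(z)=h_d^{\,k-1}(e_1(z))\wedge d,\qquad U=e(C)=\{w\wedge d:\ w\in U_0\};$$
the last equality holds because $h_d^{k-1}$ permutes $U_0=e_1(C)$. For $w\in U_0$ we have $e_1(w\wedge d)=h_d(w)$. As $h_d$ is injective on $U_0$, the map $w\mapsto w\wedge d$ is injective on $U_0$. Also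
$$e(w\wedge d)=h_d^{\,k-1}(h_d(w))\wedge d=w\wedge d .$$
So $e$ is the identity on $U$ and $|U|=|U_0|$. The element $x:=d=d\wedge d$ is the greatest element of $U$. Finally $d$ and $d'\wedge d$ are distinct elements of $U$ by injectivity, and they are $\Theta$-related.

**(2)** *If $r\in\mathcal P$, $r(C)\subseteq U$ and $r$ separates some $\Theta$-related pair of $U$, then $r$ permutes $U$.* Since $e$ fixes $U$ pointwise, $re$ separates this pair too, so it does not collapse. Its image is $r(U)\subseteq U$, and minimality gives $r(U)=U$.

**Step 7 (only one related pair in $U$).** *Here $(\ast)$ enters for the first time.*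

**(3)** *$U$ contains exactly one pair of distinct $\Theta$-related elements, and it has the form $\{y,x\}$ with $y<x$.* For $m\in U$ let now $h_m(z)=e(z\wedge m)$. If $h_m$ permutes $U$, some power $h_m^k$, $k\ge1$, fixes $U$ pointwise. It fixes $m\le x$ and $x$, and $m$ is one of its parameters; so $m=x$ by $(\ast)$. Hence, by (2), if $m\ne x$, then $h_m$ identifies any two $\Theta$-related elements of $U$. If $s,t\in U\setminus\{x\}$ are $\Theta$-related, then
$$s=e(s)=h_s(s)=h_s(t)=e(s\wedge t)=h_t(s)=h_t(t)=e(t)=t .$$
So every pair of distinct $\Theta$-related elements of $U$ contains $x$; two such pairs $\{x,s\}$, $\{x,t\}$ would make $s,t$ related, hence equal. A pair exists by Step 6, and $y<x$ since $x$ is greatest in $U$.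

From now on $x,y$ are these two elements.

**Step 8 (returning to the pair).** *We show that translations into $U$ cannot swap $x$ and $y$, and that every separated image of the pair can be moved back.*

**(4)** *If $r\in\mathcal P$, $r(C)\subseteq U$ and $r(y)\ne r(x)$, then $r(y)=y$ and $r(x)=x$.* The elements $r(x),r(y)\in U$ are distinct and $\Theta$-related, so $\{r(x),r(y)\}=\{x,y\}$ by (3). If $r(x)=y$ and $r(y)=x$, then $r^2$ fixes $x$ and $y$, and $y=r(x)$ lies in the closure of $x$ and the parameters of $r$. So $r^2$ locks $(x,y)$, contradicting $(\ast)$.

**(5)** *If $(s,t)\in\Theta$ and $s\ne t$, there is $r\in\mathcal P$ with $r(C)\subseteq U$ and $\{r(s),r(t)\}=\{y,x\}$.* The translation $e$ does not collapse, as it fixes $x$ and $y$. By (1), $eq(s)\ne eq(t)$ for some $q$. Take $r=eq$ and use (3).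

**(6)** *If $p\in\mathcal P$ and $p(y)\ne p(x)$, there is $p'\in\mathcal P$ with $p'p(y)=y$ and $p'p(x)=x$.* Apply (5) to the pair $(p(y),p(x))\in\Theta$ to get $r$. Then $rp$ maps into $U$ and separates $x$ and $y$; by (4) it fixes both. Take $p'=r$.

## 10. Every nontrivial $\Theta$-class has two elements

Let
$$R=\{(p(y),p(x)):\ p\in\mathcal P,\ p(y)\ne p(x)\}.$$
For $(y_1,x_1)\in R$ call $y_1$ a *bottom* and $x_1$ a *top*. The identity shows that $(y,x)\in R$. For $(y_1,x_1)\in R$ and $r\in\mathcal P$, either $r(y_1)=r(x_1)$ or $(r(y_1),r(x_1))\in R$. By Mal'cev's description applied to $(y,x)$, $\Theta$ is the equivalence relation generated by $R$.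

**Step 9 (tops and bottoms do not mix).** *We want to see how the pairs of $R$ can be glued together.*

**(7)** *For $(y_1,x_1),(y_2,x_2)\in R$: $x_1\wedge y_2=y_1\wedge y_2$.* Let $(y_1,x_1)=(p(y),p(x))$ and $(y_2,x_2)=(q(y),q(x))$, and suppose the equation fails. The two sides are $\Theta$-related, so (5) gives $r$ with $r(C)\subseteq U$ such that $h(z)=r(p(z)\wedge q(y))$ separates $x$ and $y$. By (4), $h$ fixes $x$ and $y$. Take $q'$ for $q$ by (6). Then $hq'q$ fixes $x$ and $y$, and its parameters include $q(y)$ and the parameters of $q'$. So $y=q'(q(y))$ lies in the closure of its parameters, and $hq'q$ locks $(x,y)$, contradicting $(\ast)$.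

Consequences of (7):

- (a) $y_1<x_1$. Take the same pair twice: $x_1\wedge y_1=y_1$; and $y_1\neq x_1$.
- (b) No element is both a top and a bottom. If $x_1=y_2$, then $x_1=x_1\wedge y_2=y_1\wedge y_2=y_1\wedge x_1=y_1$, a contradiction.
- (c) A top has a unique bottom. If $x_1=x_2$, then $y_2=x_2\wedge y_2=x_1\wedge y_2=y_1\wedge y_2\le y_1$, and symmetrically $y_1\le y_2$.
- (d) No bottom is $\ge$ a top. If $y_2\ge x_1$, then $x_1=x_1\wedge y_2=y_1\wedge y_2\le y_1$, contradicting (a).

The nontrivial $\Theta$-classes are the connected components of the graph with edge set $R$. By (b) every edge joins a bottom to a top, and by (c) every top has exactly one edge. So each nontrivial class is a star $K=\{y_K\}\cup T_K$ with $(y_K,t)\in R$ for all $t\in T_K$, where $T_K\ne\emptyset$ consists of tops.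

**Step 10 (one top only).** *This excludes the situation of Section 7.*

**(8)** *$|T_K|=1$.* Let $s\neq t$ in $T_K$. By (5), after naming, there is $r$ with $r(C)\subseteq U$, $r(s)=y$, $r(t)=x$. As $y$ is a bottom, it is not a top, so $(r(y_K),r(s))\notin R$. Since $(y_K,s)\in R$, this forces $r(y_K)=r(s)=y$. Take $p,q$ with $(p(y),p(x))=(y_K,t)$ and $(q(y),q(x))=(y_K,s)$, and $q'$ for $q$ by (6). The translation $\pi=rpq'q$ satisfies
$$x\xrightarrow{\,q'q\,}x\xrightarrow{\,p\,}t\xrightarrow{\,r\,}x,\qquad y\xrightarrow{\,q'q\,}y\xrightarrow{\,p\,}y_K\xrightarrow{\,r\,}y,$$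
and $y=r(s)=r(q(x))$ lies in the closure of $x$ and the parameters of $\pi$. So $\pi$ locks $(x,y)$, contradicting $(\ast)$.

Thus each nontrivial class is $K=\{y_K<x_K\}$ with $(y_K,x_K)\in R$.

**Step 11 (bottoms cannot be built from above).** *We will want bit $1$ to mean "not a bottom", and this must survive meets and letters.* Let
$$V=\{z\in C:\ z\ge x_K\ \text{for some nontrivial class }K\}.$$

**(9)** *$\langle V\rangle$ contains no bottom.* Suppose $y_K\in\langle V\rangle$. Let $(y_K,x_K)=(w(y),w(x))$ with $w\in\mathcal P$, and $w'$ as in (6). For each $v\in V$ choose $K_v$ with $x_{K_v}\le v$, a translation $w_v$ with $(w_v(y),w_v(x))=(y_{K_v},x_{K_v})$, and $w_v'$ as in (6). Since $y_{K_v}<x_{K_v}\le v$, the translation $t_v(z)=w_v'(v\wedge w_v(z))$ fixes $x$ and $y$, and $v$ is one of its parameters. Let $\pi$ be the composition of $w'w$ and all $t_v$, $v\in V$. It fixes $x$ and $y$; its parameters include $V$ and those of $w'$. Since $y_K\in\langle V\rangle$, the element $y=w'(y_K)$ lies in the closure of the parameters of $\pi$. So $\pi$ locks $(x,y)$, contradicting $(\ast)$.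

## 11. The control function and the bit

**Step 12 (definition of the bit).** *We now say when the extra factor is to be switched to $1$.* For $a\in\Sigma$ and a $\Theta$-class $L\subseteq C$ define $f(a,L)\in\{0,1\}$:

- if $L=\{y_L<x_L\}$, then $f(a,L)=1$ if and only if $ay_L=x_L$;
- if $L=\{l\}$, then $f(a,L)=1$ if and only if $l\in V$.

Let $G\subseteq C\times\{0,1\}$ be the least set that contains all $(a\bot,f(a,[a\bot]))$, is closed under componentwise $\wedge$ (minimum on bits), and contains $(az,\max(\beta,f(a,[az])))$ whenever $(z,\beta)\in G$ and $a\in\Sigma$. Its first projection is $C$, because $C$ is generated under $\wedge$ and letters by the elements $a0=a\bot$.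

**Step 13 (the bit tells tops from bottoms).** *We show that bit $1$ never sits on a bottom and bit $0$ never on a top.*

**(10)** *If $f(a,[az])=1$ with $z\in C$, then $az\in V$.* This is the definition if $[az]$ is trivial. If $[az]=L$ is nontrivial, then $ay_L=x_L$. If $az=y_L$, then $ay_L=a(az)=az=y_L$, a contradiction. So $az=x_L\in V$.

**(11)** *If $(z,1)\in G$, then $z\in\langle V\rangle$, so $z$ is not a bottom.* Induct on the generation of $G$. For a generator with bit $1$, $a\bot\in V$ by (10). A meet has bit $1$ only if both parts do, and $\langle V\rangle$ is closed under $\wedge$. For $(az,1)$ obtained from $(z,\beta)$: either $\beta=1$, and $az\in\langle V\rangle$ since $z\in\langle V\rangle$; or $f(a,[az])=1$, and $az\in V$ by (10). Now apply (9).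

**(12)** *If $(z,0)\in G$, then $z\notin V$; in particular $z$ is not a top.* Induct on the generation of $G$.

*Meets.* If $z=z_1\wedge z_2$ has bit $0$, one of the parts, say $z_1$, has bit $0$. If $z\in V$, then $z_1\ge z$ is in $V$ as well, a contradiction.

*Letters and generators.* Let $z=az'$, where $z'=\bot$ (generator case) or $(z',0)\in G$, and $f(a,[z])=0$. Suppose $z\in V$. Then $[z]$ is not trivial, for otherwise $f(a,[z])=1$. By (d), $z$ is not a bottom, so $z=x_L$ with $L=[z]$, and $ay_L\ne x_L$ because $f(a,L)=0$. If $z'\le y_L$, then $z'\le y_L\le x_L=az'$, and (K) gives $ay_L=az'=x_L$, a contradiction; this covers $z'=\bot$. Otherwise $z'\not\le y_L$ and $z'\le az'=x_L$, so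
$$z'\wedge y_L\ \mathrel{\Theta}\ z'\wedge x_L=z',\qquad z'\wedge y_L<z' .$$
So $z'$ is the top of a nontrivial class, hence $z'\in V$, contradicting the induction hypothesis for $(z',0)$.

**Step 14 (the product).** *We assemble $A$ from $A/\Theta$ and one copy of $\mathrm{AF}$.* For a class $L\subseteq C$ let $\alpha(a,L)=\mathsf b$ if $f(a,L)=1$ and $\alpha(a,L)=\mathsf a$ if $f(a,L)=0$; at the class $\{0\}$ the value is arbitrary. In $\mathrm{AF}$ we have, for $\beta\in\{0,1\}$, $\mathsf b\beta=1$, $\mathsf a\beta=\beta$, $\mathsf b2=1$, $\mathsf a2=0$. Put
$$E=\{([0],2)\}\cup\{([z],\beta):\ (z,\beta)\in G\}\subseteq(A/\Theta)\times_\alpha\mathrm{AF}.$$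
It contains the neutral element and is closed under $+$. For letters,
$$a\cdot([z],\beta)=\bigl([az],\alpha(a,[az])\cdot\beta\bigr)=\bigl([az],\max(\beta,f(a,[az]))\bigr),$$
$$a\cdot([0],2)=\bigl([a0],\alpha(a,[a0])\cdot2\bigr)=\bigl([a\bot],f(a,[a\bot])\bigr),$$
using $a0=a\bot$. Both are in $E$, so $E$ is a subautomaton.

If $(z,\beta),(z',\beta)\in G$ with $[z]=[z']$ and $z\ne z'$, then one of $z,z'$ is the bottom and the other the top of a class with two elements. If $\beta=1$, the bottom contradicts (11); if $\beta=0$, the top contradicts (12). So
$$([0],2)\mapsto 0,\qquad([z],\beta)\mapsto z$$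
is a well-defined map $E\to A$. By the formulas above and the closure properties of $G$ it preserves $+$ and all letters, and it is onto since $G$ projects onto $C$. Hence $A$ is a homomorphic image of a subautomaton of $(A/\Theta)\times_\alpha\mathrm{AF}$, and $A\in\langle\mathrm{AF}\rangle_M$. This proves Theorem 2. $\blacksquare$

## 12. Decidability, chains, and the size of the counterexample

*Proof of Corollary 1.* A trivial automaton is always a member, as a renaming of the one-element quotient of $\mathrm{AF}$. For a nontrivial connected automaton, use Theorem 2. (K) is a finite check. For $(\ast)$, the set of pairs (map $p$, parameter set $S$) is a finite subset of $C^C\times2^C$. It is computed by starting with $(\mathrm{id},\emptyset)$ and closing under composition with letters and with meets $z\mapsto z\wedge c$, the latter adding $c$ to $S$; for each pair found, the condition is checked for all $x,y$. Finally, each induction step in the proof of Theorem 2 uses one factor $\mathrm{AF}$ and decreases $|C|$, and the induction ends at the two-state automaton with $|C|=1$. So at most $|C|-1$ factors $\mathrm{AF}$ are needed over it. $\square$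

*Proof of Corollary 2.* (i) Let $A$ be nontrivial and connected with (K), and let $C$ be a chain. By Theorem 2 it suffices to verify $(\ast)$.

*Letters are monotone on $C$.* Let $z\le z'$. If $z'\le az$, then $z\le z'\le az$ gives $az'=az$. Otherwise $az<z'\le az'$.

*No pair is locked.* Suppose $p=\sigma_r\cdots\sigma_1$ with parameter set $S$ locks $(x,y)$, so $y<x$. Since $z\le az$, and meets on a chain are minima, every element of $\langle S\cup\{x\}\rangle$ is at least $\min(S\cup\{x\})$. As $y$ is such an element and $y<x$, some parameter $c_0\in S$ satisfies $c_0\le y$. Let $x^t,y^t$ be the trajectories of $x,y$. By monotonicity $y^t\le x^t$, and $y^t\ne x^t$ since the final values $x,y$ differ. In a meet step with parameter $c$, from $y^{t-1}\ge c$ we would get $x^{t-1}\ge c$ and $x^t=y^t=c$; so $y^{t-1}<c$ and $y^t=y^{t-1}$. In a letter step $y^t\ge y^{t-1}$. Hence $y^t\ge y$ for all $t$. At the step that meets with $c_0$ we get $y\le y^{t-1}<c_0\le y$, a contradiction.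

(ii) Let $|Q|=4$, so $|C|=3$. If $C$ is a chain, $A$ is a member by (i). If not, Lemma 1 gives $C=\{u,v,\bot\}$ with $u\wedge v=\bot$, both $u$ and $v$ fixed by all letters, and letters $a,b$ with $a\bot=v$, $b\bot=u$. Then $p(z)=u\wedge b(v\wedge az)$ satisfies
$$p(u)=u\wedge b(v\wedge u)=u\wedge b\bot=u,\qquad p(\bot)=u\wedge b(v\wedge v)=u\wedge v=\bot,$$
and $\bot=u\wedge v\in\langle\{u,v\}\rangle$. So $(\ast)$ fails, and by Proposition 1 $A$ is not a member.

A counterexample to the conjecture must be nontrivial and connected and satisfy (K) without being a member, since (K) is necessary. If $|Q|\le3$, then $|C|\le2$, and Section 3 (or (i), since a semilattice with at most two elements is a chain) shows that $A$ is a member. With a single letter, $|C|=1$ by Section 3, and $A$ is a member; with no letters, a connected automaton is trivial. So the 4 states and 2 letters of $A_0$ are both smallest possible. $\square$
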